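# Primes dividing the terms of $a_n=f(n)a_{n-1}+g(n)h(n)^n$

## The quotient $-a_n/(g(n)h(n)^n)$, read as a product of powers minus one

Take nonzero polynomials $f,g,h\in\mathbb Z[X]$, an integer $a_0$, and run the recurrence
$$a_n=f(n)\,a_{n-1}+g(n)\,h(n)^n\qquad(n\ge 1).$$
Whenever $g(n)h(n)\neq0$ we may divide by the last term and change sign. This gives
$$\Xi_n:=-\frac{a_n}{g(n)h(n)^n}=\Big(-\frac{f(n)\,a_{n-1}}{g(n)h(n)^n}\Big)-1. \tag{1}$$
Nothing has happened except a rearrangement, but the two sides now say different things. On the left is $a_n$, up to a factor that we know. On the right is a number minus $1$, and that number is a product. If in addition $a_{n-1}\ne 0$ has all its prime divisors in a fixed finite set $S$, say $a_{n-1}=\varepsilon\prod_{q\in S}q^{e_q}$ with $\varepsilon=\pm1$, then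
$$\Xi_n=(-\varepsilon f(n))^{1}\,g(n)^{-1}\,h(n)^{-n}\prod_{q\in S}q^{e_q}-1 .\tag{2}$$
The number of bases is fixed, namely $|S|+3$. The bases are small: the first three grow polynomially in $n$ and the others are constant. The exponents, as we shall see, are $O(n\log n)$. A product of powers of this kind cannot be $p$-adically very close to $1$ without being equal to $1$; this is what the theory of linear forms in $p$-adic logarithms says. So (2) bounds $v_p(\Xi_n)$ from above, by a power of $\log n$, and hence by (1) it bounds the power of $p$ in $a_n$.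

For a concrete instance take $f=X$, $g=h=1$, $a_0=1$. The sequence begins $1,2,5,16,65,326,1957$. With $S=\{2,5\}$ the terms $a_2=5$ and $a_3=16$ are products of primes of $S$, and (1) for $n=3$ reads $-16=-3\cdot5-1$. The next term, $65=5\cdot13$, leaves $S$.

The quotient is for the following. Suppose that only finitely many primes ever divide terms of the sequence. Then *every* term is a product of primes in a fixed $S$. The estimate on $v_p(a_n)$ for all $p\in S$ is then an estimate on $|a_n|$ itself, and it is far smaller than the size that the recurrence usually produces. The rest of the lecture turns this tension into a theorem.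

## The sets $\mathcal P_{\mathbf a}$ and the theorem

$\mathbb N$ is the set of non-negative integers and $\mathbb P$ the set of primes. "For each $n\gg0$" means: for each integer $n\ge n_0$, for some $n_0\in\mathbb N$. For a sequence $\mathbf a=(a_n)_{n\in\mathbb N}$ of integers put
$$\mathcal P_{\mathbf a}=\{p\in\mathbb P:\ p\mid a_n\text{ for some }n\in\mathbb N\}.$$
Every prime divides $0$. So one zero term already gives $\mathcal P_{\mathbf a}=\mathbb P$.

**Definition (the class $\mathcal R$).** For $f,g,h\in\mathbb Z[X]$ let $\mathbf a(f,g,h)$ be the sequence with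
$$a_0=g(0),\qquad a_n=f(n)a_{n-1}+g(n)\,h(n)^n\quad(n>0).$$
$\mathcal R$ is the class of all these sequences. Note that the initial value is tied to $g$.

The derangement numbers $D_0=1$, $D_n=nD_{n-1}+(-1)^n$ are $\mathbf a(X,1,-1)$; they begin $1,0,1,2,9,44,265$.

**Definition (ultimately geometric).** $(a_n)$ is an ultimately geometric progression with ratio $b$ if there are $c,b$ in some ring containing the terms $a_n$ such that $a_n=cb^n$ for each $n\gg0$.

For instance $3,-2,4,8,16,32,\dots$ is ultimately geometric with ratio $2$ and $c=1$. The sequence $3,-1,3,-1,\dots$ is not. Indeed $cb^n=3$, $cb^{n+1}=-1$, $cb^{n+2}=3$ would give $3b=-1$ and $-b=3$; then $b=-3$ and $3b=-9\ne-1$.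

The following was posed as a conjecture in Eryk Lipka, Piotr Miska, "On two conjectures regarding generalized sequence of derangements", arXiv:2004.10839 (2020): *if $\mathbf a\in\mathcal R$ is not an ultimately geometric progression, then $\mathcal P_{\mathbf a}$ is infinite.* It is true. We prove the contrapositive, with control of the coefficient and the ratio.

**Theorem 1.** If $\mathbf a\in\mathcal R$ and $\mathcal P_{\mathbf a}$ is finite, then there are $c\in\mathbb Q$, $b\in\mathbb Z$ with $a_n=cb^n$ for $n\gg0$. Hence the conjecture is true.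

At the end we shall also determine exactly which triples give finitely many primes, for arbitrary initial values (Theorem 8) and then within $\mathcal R$ (Corollary 9).

Here are three members of $\mathcal R$, by hand.

* $\mathbf a(2(X-2),\,3-X,\,2)$. We get $a_0=3$, $a_1=-2\cdot3+2\cdot2=-2$, $a_2=0+4=4$, $a_3=2\cdot4+0=8$, $a_4=4\cdot8-16=16$. If $a_{n-1}=2^{n-1}$, then $a_n=(n-2)2^n+(3-n)2^n=2^n$. So $a_n=2^n$ for all $n\geq2$ and $\mathcal P_{\mathbf a}=\{2,3\}$. A non-constant $f$ can therefore give a finite set.
* $\mathbf a(1-X,\,X,\,1)$. We get $a_0=0$, $a_1=0+1=1$, and if $a_{n-1}=1$ then $a_n=(1-n)+n=1$. The sequence is $0,1,1,1,\dots$, and $\mathcal P_{\mathbf a}=\mathbb P$ only because of the zero.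
* $\mathbf a(-1,1,1)$ is $1,0,1,0,\dots$. It is not ultimately geometric, and again $\mathcal P_{\mathbf a}=\mathbb P$ because of the zeros.

## Single products, by Schur's theorem

If $f=0$ or $h=0$, the terms are products, and a classical fact suffices.

**Lemma 2 (Schur's theorem).** If $G\in\mathbb Z[X]$ is non-constant, then infinitely many primes divide a nonzero value $G(n)$ with $n\ge1$.

**Proof.** Given finitely many primes $p_1,\dots,p_r$, we produce another one. Let $P=p_1\cdots p_r$ (with $P=1$ if $r=0$), and choose $n_0\ge1$ with $m=G(n_0)\neq0$. Since $G(x)\equiv G(y)\pmod{x-y}$ for integers $x\ne y$, the number $G(n_0+|m|Pt)-m$ is divisible by $|m|P$. So $G(n_0+|m|Pt)=m(1+Pu_t)$ with $u_t\in\mathbb Z$. As $G$ is non-constant, $|G(n_0+|m|Pt)|\to\infty$ as $t\to\infty$, so $|1+Pu_t|>1$ for large $t$. Then $1+Pu_t$ is nonzero and has a prime divisor, which does not divide $P$ and hence is none of the $p_i$. $\square$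

Suppose $\mathbf a\in\mathcal R$ and $\mathcal P_{\mathbf a}$ is finite. Then no $a_n$ is zero; in particular $g(0)=a_0\ne0$, so $g\neq0$.

**Case $f=0$.** Here $a_n=g(n)h(n)^n$ for $n\ge1$, and $a_n\ne0$ forces $gh\ne0$. For $n\ge1$ every prime dividing $g(n)h(n)$ divides $a_n$. By Lemma 2 the polynomial $gh$ is constant. Hence $g$ and $h$ are constants, and $a_n=gh^n$.

**Case $f\ne0$, $h=0$.** Here $a_n=f(n)a_{n-1}$ for $n\ge1$, so $f(n)\mid a_n$. By Lemma 2, $f$ is constant, and $a_n=a_0f^n$.

So Theorem 1 holds if $f=0$ or $h=0$. From now on the interesting case is $fgh\neq0$.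

## Constant $f$ and $h$: full periods modulo $p$

When $f$ and $h$ are constants, one prime at a time is enough, and we get almost all primes.

**Lemma 3.** Let $f=b$, $h=c$ be nonzero constants and $a_0=g(0)$. Then every prime $p\nmid bc$ lies in $\mathcal P_{\mathbf a}$.

**Proof.** By induction,
$$a_n=\sum_{k=0}^n g(k)\,c^k\,b^{n-k}\qquad(n\ge0):$$
for $n=0$ this is $a_0=g(0)$, and $ba_{n-1}+g(n)c^n$ turns the formula for $n-1$ into that for $n$. Let $p\nmid bc$ and $n=p^2(p-1)-1$. Modulo $p$,
$$a_n\equiv b^n\sum_{k=0}^n g(k)\,(cb^{-1})^k .$$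
As functions of $k$ modulo $p$, $g(k)$ has period $p$ and $(cb^{-1})^k$ has period $p-1$, by Fermat. So the summand has period $p(p-1)$. The sum has $n+1=p\cdot p(p-1)$ terms. It runs over exactly $p$ full periods, so it is $p$ times a sum over one period, and $a_n\equiv0\pmod p$. $\square$

The natural hope is to do the same for non-constant $f$. Keep $h=c$ constant, $p\nmid c$. Unrolling the recurrence gives
$$a_n=\sum_{k=0}^n g(k)\,c^k\prod_{j=k+1}^n f(j).$$
Suppose that $f$ has no root modulo $p$. Then the argument survives. Put $F(k)=\prod_{j=1}^kf(j)$, which is invertible modulo $p$. With $u=F(p)$ we have $F(k+p)\equiv uF(k)$, so $F$ has period $p(p-1)$ modulo $p$. Therefore $a_n\equiv F(n)\sum_{k=0}^n g(k)c^kF(k)^{-1}$, the summand has period $p(p-1)$, and again $p\mid a_n$ for $n=p^2(p-1)-1$. For example, $f=X^2+1$ has no root modulo $3$.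

The argument stops when $f$ has a root modulo $p$. If $p\mid f(n)$, then $a_n\equiv g(n)c^n$, whatever the earlier terms were: the sequence is reset modulo $p$, and the sum no longer runs over many full periods. This is not just a defect of the argument. Take again $f=X$, $g=h=1$, so $a_n=na_{n-1}+1$. Modulo any prime $p$ the sequence restarts with $a_n\equiv1$ at every multiple $n$ of $p$, so it is periodic with period $p$. One period is

* modulo $3$: $1,2,2$;
* modulo $7$: $1,2,5,2,2,4,4$;
* modulo $11$: $1,2,5,5,10,7,10,5,8,7,5$.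

There is no zero, so $3,7,11\notin\mathcal P_{\mathbf a}$. The polynomial $f=X$ has a root modulo every prime, so the method of Lemma 3 is available for none. One has to use all primes of $\mathcal P_{\mathbf a}$ at once, and this is what the quotient (1) does.

## Valuations, heights, and Yu's estimate

We fix the vocabulary. $v_p$ is the $p$-adic valuation on $\mathbb Q^*$. For a nonzero rational $x/y$ in lowest terms the **height** is $\mathrm{ht}(x/y)=\log\max(|x|,|y|)$; thus $\mathrm{ht}(-6/4)=\log3$, and $\mathrm{ht}(m)=\log|m|$ for a nonzero integer $m$.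

**Definition.** Let $S$ be a finite set of primes. For a nonzero integer $m$ put $|m|_S=\prod_{p\in S}p^{v_p(m)}\le|m|$. An integer is **$S$-admissible** if it is $0$ or all its prime divisors lie in $S$.

For $S=\{2,5\}$: $|{-60}|_S=20$; the integers $0,\pm1,16,-50$ are $S$-admissible and $65$ is not. If $m\neq0$ is $S$-admissible, then $|m|=|m|_S$.

The one deep tool is quoted, in a weakened form over $\mathbb Q$, from K. Yu, *p-adic logarithmic forms and group varieties III*, Forum Math. 19 (2007), 187–280.

**Theorem 4 (Yu).** For each $t\ge1$ and each prime $p$ there is a constant $c(t,p)$ with the following property. If $\alpha_1,\dots,\alpha_t\in\mathbb Q^*$, $b_1,\dots,b_t\in\mathbb Z$, $B\ge\max(3,|b_1|,\dots,|b_t|)$ and $\Xi=\alpha_1^{b_1}\cdots\alpha_t^{b_t}-1\ne0$, then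
$$v_p(\Xi)\le c(t,p)\,\log B\,\prod_{i=1}^t\max(1,\mathrm{ht}(\alpha_i)).$$

It suffices to know this when all $\alpha_i$ are $p$-adic units different from $\pm1$; here is why the general case follows. Let $c_0(t,p)$ be the constants in the special case. We may enlarge them so that they are $\ge1$ and nondecreasing in $t$. We show that $c(t,p)=2c_0(t,p)$ works in general. If $v_p(\Xi)\le0$ there is nothing to prove. Let $v_p(\Xi)>0$. Then $x=\prod\alpha_i^{b_i}=1+\Xi$ is a $p$-adic unit. Write $\alpha_i=p^{v_i}\alpha_i'$ with $\alpha_i'$ a $p$-adic unit. Comparing valuations, $\sum b_iv_i=0$, so $x=\prod\alpha_i'^{\,b_i}$. Moreover $\mathrm{ht}(\alpha_i')\le\mathrm{ht}(\alpha_i)$, since we only removed powers of $p$ from the numerator or the denominator.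

If $x=-1$, then $v_p(\Xi)=v_p(2)\le1$, which is at most the claimed bound because $\log B\ge\log 3>1$. Otherwise $x\ne\pm1$, so $x^2\neq1$. Since $x^2-1=(x-1)(x+1)$ and $v_p(x+1)\ge0$, we have $v_p(x-1)\le v_p(x^2-1)$. In $x^2=\prod\alpha_i'^{\,2b_i}$ the factors with $\alpha_i'=\pm1$ equal $1$ and can be dropped. At least one factor remains, as $x^2\ne1$. The special case applies to $x^2-1$ with $2B$ in place of $B$, and $\log(2B)\le2\log B$. Dropped indices only cost factors $\max(1,\cdot)\ge1$ in the product. This gives the general case.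

## Two consecutive admissible terms

In this section and the next two, **$f,g,h\in\mathbb Z[X]$ are nonzero, $a_0\in\mathbb Z$ is arbitrary**, and $a_n=f(n)a_{n-1}+g(n)h(n)^n$ for $n\ge1$. We put (2) into Theorem 4.

**Lemma 5.** Let $S$ be a finite set of primes. There are $C,n_1$ such that for all $n\ge n_1$: $f(n)g(n)h(n)\ne0$, and if $a_{n-1},a_n$ are both $S$-admissible and $a_n\ne0$, then
$$v_p(a_n)\le n\,v_p(h(n))+C(\log n)^4\qquad\text{for every }p\in S.$$
Hence, for some $C'$, whenever $n\ge n_1$ and $a_{n-1},a_n$ are $S$-admissible,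
$$|a_n|\le|h(n)|_S^{\,n}\,\exp\big(C'(\log n)^4\big).\tag{3}$$

**Step 1: the exponents in (2) are $O(n\log n)$.** This needs a crude upper bound for $|a_n|$. Choose an integer $D\ge1$ with $|f(n)|,|g(n)|,|h(n)|\le n^D$ for all $n\ge2$, and let $A=\max(1,|a_1|)$. We claim
$$|a_n|\le A\,n^{(2D+1)n}\qquad(n\ge1).$$
For $n=1$ this is the definition of $A$. For $n\ge2$ use induction and $(n-1)^{(2D+1)(n-1)}\le n^{(2D+1)(n-1)}$:
$$|a_n|\le n^D\cdot A\,n^{(2D+1)(n-1)}+n^{D}\,n^{Dn}\le A\,n^{(2D+1)n}\Big(n^{-D-1}+n^{-(D+1)n+D}\Big).$$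
Here $n^{-D-1}\le2^{-2}=\frac14$, and $-(D+1)n+D\le-D-2$ gives $n^{-(D+1)n+D}\le2^{-3}=\frac18$. So the bracket is less than $1$, and the claim follows. Consequently, for $a_{n-1}\ne0$, every $v_q(a_{n-1})\le\log|a_{n-1}|/\log 2$ is $O(n\log n)$.

**Step 2: the valuation bound.** Let $n_1\ge4$ be such that $f(n)g(n)h(n)\neq0$ for $n\ge n_1$. Let $n\ge n_1$, let $a_{n-1},a_n$ be $S$-admissible, $a_n\ne0$, and $p\in S$. Note that $v_p(g(n))\le\log|g(n)|/\log2\le D\log n/\log2$, and that $\log n\ge1$.

If $a_{n-1}=0$, then $a_n=g(n)h(n)^n$, so $v_p(a_n)=nv_p(h(n))+v_p(g(n))$, which is of the required form.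

If $a_{n-1}\neq0$, write $a_{n-1}=\varepsilon\prod_{q\in S}q^{e_q}$ with $0\le e_q=O(n\log n)$. Then (2) expresses $\Xi_n=-a_n/(g(n)h(n)^n)\ne0$ as a product of powers minus $1$. The bases are $-\varepsilon f(n),g(n),h(n)$, of height at most $D\log n$, and the primes $q\in S$, of bounded height. The exponents are $1,-1,-n$ and $e_q$, so we may take $\log B=O(\log n)$. Theorem 4 with $t=|S|+3$ gives
$$v_p(\Xi_n)\le O\big(\log n\cdot(\log n)^3\big)=O((\log n)^4).$$
By (1), $v_p(a_n)=v_p(g(n))+n\,v_p(h(n))+v_p(\Xi_n)\le n\,v_p(h(n))+C(\log n)^4$, with $C$ independent of $n$ and of $p\in S$.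

**Step 3: from valuations to size.** If $a_n=0$, then (3) is trivial. Otherwise $a_n$ is $S$-admissible and nonzero, so
$$|a_n|=\prod_{p\in S}p^{v_p(a_n)}\le\prod_{p\in S}p^{\,n v_p(h(n))}\cdot\exp\Big(C(\log n)^4\sum_{p\in S}\log p\Big),$$
and the first product is $|h(n)|_S^{\,n}$. $\square$

Only the $S$-part of $h(n)$ enters (3). If $h$ is non-constant, that part can be made bounded along a suitable residue class, while $|h(n)|$ tends to infinity.

## Non-constant $h$: a residue class where $|h(n)|_S$ stays bounded

**Proposition 6.** If $f,g\ne0$ and $h$ is non-constant, then for no finite $S$ are all $a_n$ with $n\gg0$ $S$-admissible.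

**Proof.** Suppose they are, for some finite $S$.

**Step 1: freeze the $S$-part of $h$ at two consecutive arguments.** Choose $r\in\mathbb N$ with $h(r)h(r+1)\neq0$, and $k\geq1$ larger than $v_p(h(r))$ and $v_p(h(r+1))$ for all $p\in S$. Put
$$M=\prod_{p\in S}p^k,\qquad H=\max(|h(r)|,|h(r+1)|)\ge1 .$$
If $n\equiv r\pmod M$, then $h(n)\equiv h(r)$ and $h(n+1)\equiv h(r+1)$ modulo $p^k$ for each $p\in S$. As $k$ exceeds the valuations on the right, $v_p(h(n))=v_p(h(r))$ and $v_p(h(n+1))=v_p(h(r+1))$ whenever $h(n)h(n+1)\ne0$, which holds for large $n$ (in fact the congruences force it if $S\neq\emptyset$). Hence $|h(n)|_S\le H$ and $|h(n+1)|_S\le H$.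

**Step 2: two small terms leave no room for $g(n+1)h(n+1)^{n+1}$.** For large $n\equiv r\pmod M$ the terms $a_{n-1},a_n,a_{n+1}$ are $S$-admissible, and (3) for $n$ and for $n+1$ gives
$$|g(n+1)\,h(n+1)^{n+1}|=|a_{n+1}-f(n+1)a_n|\le(1+|f(n+1)|)\,H^{n+1}e^{C'(\log(n+1))^4}\le(2H)^{n+1}.$$
The last inequality holds for large $n$, because $(1+|f(n+1)|)e^{C'(\log(n+1))^4}\le2^{n+1}$ for large $n$. But for large $n$ we also have $|g(n+1)|\ge1$ and $|h(n+1)|>2H$, since $h$ is non-constant. This is a contradiction. $\square$

## Constant $h$: the slow solution of the normalized recurrence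

Now let $h=c$ be constant. Put $b_n=a_n/c^n$. Then
$$b_n=\frac{f(n)}c\,b_{n-1}+g(n)\qquad(n\ge1).\tag{4}$$
If $f$ is non-constant, the difference of two solutions of (4) is multiplied by $f(n)/c$ at step $n$, so it explodes unless it becomes zero. At most one solution, up to eventual equality, can grow slowly. Estimate (3) says that ours does grow slowly, and we can find the slow solution explicitly by running (4) *backward*, where errors shrink.

The backward iteration produces rational functions, and we shall expand them at infinity. Recall that $\mathbb Q((1/X))$ is the field of formal series $\sum_{i\le s}\varphi_iX^i$; the degree is the largest exponent with nonzero coefficient. Every rational function has such an expansion, for instance $\frac1{X+1}=X^{-1}-X^{-2}+X^{-3}-\cdots$. An infinite sum of elements whose degrees tend to $-\infty$ converges, since each coefficient receives only finitely many contributions.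

**Proposition 7.** Let $h=c\in\mathbb Z\setminus\{0\}$ be constant, $f$ non-constant, $g\ne0$. If for some finite $S$ all $a_n$ with $n\gg0$ are $S$-admissible, then there is $\beta\in\mathbb Q^*$ with $g=\beta(1-f/c)$ and $a_n=\beta c^n$ for $n\gg0$.

**Step 1: translate Lemma 5 to $b_n$.** Enlarge $S$ so that it contains all primes dividing $c$. Then $|c|_S=|c|$, and Lemma 5 gives, for large $n$,
$$|b_n|\le e^{C'(\log n)^4},\qquad v_p(b_n)\le C(\log n)^4\ \ (p\in S,\ b_n\ne0),\tag{5}$$
the second because $v_p(b_n)=v_p(a_n)-nv_p(c)$.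

**Step 2: run the recurrence backward.** The aim is to express $b_n$ as a convergent series of explicit rational functions of $n$. Let $d=\deg f\ge1$, and let $D\ge\deg g$ be an integer with $|g(n)|\le n^D$ for $n\ge2$. For $k\ge1$ put
$$t_k(X)=-g(X+k)\prod_{j=1}^k\frac c{f(X+j)}\in\mathbb Q(X),\qquad\deg t_k=\deg g-kd .$$
Fix $n_2$ such that for all $m\ge n_2$ we have $|f(m)|\ge2|c|$ and (5) holds. Solving (4) with $n+1$ in place of $n$ gives $b_n=\frac c{f(n+1)}\,(b_{n+1}-g(n+1))$ for $n\ge n_2$. Iterating $K$ times,
$$b_n=\sum_{k=1}^Kt_k(n)+b_{n+K}\prod_{j=1}^K\frac c{f(n+j)}\qquad(n\ge n_2,\ K\ge1).\tag{6}$$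
Each factor satisfies $|c/f(n+j)|\le\frac12$. So by (5) the last term of (6) is at most $2^{-K}e^{C'(\log(n+K))^4}$, which tends to $0$ as $K\to\infty$ with $n$ fixed. Hence $b_n=\sum_{k\ge1}t_k(n)$.

**Step 3: improve the bound on $b_n$ to a polynomial one.** Since $n+k\le n(1+k)$, we have $|g(n+k)|\le n^D(1+k)^D$, and therefore
$$|b_n|\le n^D\sum_{k\ge1}(1+k)^D2^{-k}=O(n^D).$$
Now insert this into (6) with $K$ *fixed*. The product is $O_K(n^{-Kd})$ and $d\ge1$, so with $R_K=\sum_{k=1}^Kt_k$,
$$b_n=R_K(n)+O_K(n^{D-K}).\tag{7}$$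

**Step 4: the asymptotic expansion.** We want one expansion valid to every order. In $\mathbb Q((1/X))$ the series
$$\Phi=\sum_{k\ge1}t_k=\sum_{i\le s}\varphi_iX^i$$
converges, because $\deg t_k\to-\infty$. Its degree is $s=\deg g-d$, since $t_1$ has strictly the largest degree; thus $\varphi_s\ne0$. We claim that for every $m\ge0$
$$b_n=\sum_{-m\le i\le s}\varphi_in^i+O_m(n^{-m-1}).\tag{8}$$
Take an integer $K\ge1$ with $K\ge D+m+1$. Then $\Phi-R_K=\sum_{k>K}t_k$ has degree at most $\deg g-(K+1)d\le D-K-1<-m$, so $R_K$ and $\Phi$ have the same coefficients at $X^i$ for all $i\ge-m$. A rational function equals its Laurent expansion at infinity for all sufficiently large real arguments. After the term of exponent $-m$, what remains is $x^{-m-1}$ times a convergent power series in $1/x$, hence $O(x^{-m-1})$. So truncating $R_K(n)$ there costs $O(n^{-m-1})$. The error in (7) is $O_K(n^{D-K})=O(n^{-m-1})$ as well. This proves (8).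

Taking $m=|s|$ in (8), the leading term $\varphi_sn^s$ is present and dominates. So $b_n\ne0$ for large $n$, and there is a constant $E$ with
$$|b_n|\ge n^{-E}\qquad\text{for large }n.\tag{9}$$

Two examples show what $\Phi$ looks like. For $f=X$, $c=1$, $g=1-X$ we have
$$t_k=\frac{X+k-1}{(X+1)\cdots(X+k)}=\frac1{(X+1)\cdots(X+k-1)}-\frac1{(X+1)\cdots(X+k)},$$
so $R_K=1-\frac1{(X+1)\cdots(X+K)}$ and $\Phi=1$. For $f=X$, $c=1$, $g=1$ we have $t_1=-\frac1{X+1}$ and $\Phi=-X^{-1}+\cdots$. Then (8) would say $b_n\sim-1/n$, which is impossible for $b_n=a_n\in\mathbb Z$. In general $b_n$ is not an integer, and Step 5 does the work.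

**Step 5: $\Phi$ has no term with nonzero exponent.** Suppose that $\varphi_i\neq0$ for some $i\ne0$, and let $i_0$ be the largest such $i$. We compare two counts of the values of $b_n$.

*The values are many.* Use (8) with $m=|i_0|+2$ for $n$ and $n+1$, and subtract. The constant term cancels. For each exponent $i$ we have $(n+1)^i-n^i=i\,n^{i-1}+O(n^{i-2})$, so the terms with $i<i_0$, $i\neq0$ contribute $O(n^{i_0-2})$. The error is $O(n^{-|i_0|-3})=O(n^{i_0-2})$. Hence
$$b_{n+1}-b_n=i_0\,\varphi_{i_0}\,n^{i_0-1}+O(n^{i_0-2}),$$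
which is nonzero and of constant sign for large $n$. So $(b_n)$ is strictly monotone for large $n$, and for large $N$ the numbers $b_N,b_{N+1},\dots,b_{2N}$ are $N+1$ distinct numbers.

*The values are few.* Since $a_n$ is $S$-admissible and nonzero for large $n$ and all primes of $c$ lie in $S$, we have $b_n=\pm\prod_{p\in S}p^{v_p(b_n)}$. From above, $v_p(b_n)\le C(\log n)^4$ by (5). From below, (9) and the upper bounds for the *other* primes give, for each $p\in S$,
$$v_p(b_n)\log p=\log|b_n|-\sum_{q\in S,\,q\ne p}v_q(b_n)\log q\ \ge\ -E\log n-C_1(\log n)^4 .$$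
Hence $|v_p(b_n)|\le C_2(\log n)^4$ for all $p\in S$. So $b_N,\dots,b_{2N}$ take at most
$$2\,\big(2C_2(\log2N)^4+1\big)^{|S|}$$
values. For large $N$ this is less than $N+1$, a contradiction.

**Step 6: the remaining case $\Phi=\beta$.** Now $\varphi_i=0$ for all $i\ne0$. As $\varphi_s\ne0$, we have $s=0$ and $\Phi=\beta:=\varphi_0\in\mathbb Q^*$. By (8), $b_n-\beta=O(n^{-m})$ for every $m$. By (4), $g(n)=b_n-\frac{f(n)}cb_{n-1}$, so
$$\beta\Big(1-\frac{f(n)}c\Big)-g(n)=(\beta-b_n)+\frac{f(n)}c\,(b_{n-1}-\beta)\longrightarrow0 ,$$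
since $f(n)$ grows only polynomially. The left side is a polynomial in $n$ that tends to $0$, so it is the zero polynomial: $g=\beta(1-f/c)$.

It remains to see that $b_n$ not only tends to $\beta$ but equals it. With the formula for $g$, (4) becomes
$$b_n-\beta=\frac{f(n)}c\,(b_{n-1}-\beta)\qquad(n\ge1).\tag{10}$$
For $n\ge n_2$ we have $|f(n)/c|\ge2$. If $b_n\ne\beta$ for all $n\ge n_2$, then (10) forces $|b_n-\beta|\to\infty$, contradicting $b_n\to\beta$. So $b_n=\beta$ for some $n$, and by (10) for all larger $n$. That is, $a_n=\beta c^n$ for $n\gg0$. $\square$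

## Proof of Theorem 1: five cases for $(f,g,h)$

Let $\mathbf a=\mathbf a(f,g,h)$ with $S=\mathcal P_{\mathbf a}$ finite. No $a_n$ is $0$, all $a_n$ are $S$-admissible, and $g\ne0$, as noted after Lemma 2.

* If $f=0$, then $a_n=gh^n$ with $g,h$ constants, by the first case after Lemma 2.
* If $f\ne0$ and $h=0$, then $a_n=a_0f^n$ with $f$ constant, by the second case there.
* If $fgh\ne0$ and $h$ is non-constant, Proposition 6 gives a contradiction.
* If $fgh\neq0$, $h$ is constant and $f$ is non-constant, then $a_n=\beta h^n$ for $n\gg0$ with $\beta\in\mathbb Q^*$, by Proposition 7.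
* If $fgh\ne0$ and $f,h$ are constants, then $\mathcal P_{\mathbf a}$ is infinite by Lemma 3, so this case does not occur.

In each case that occurs, $a_n=cb^n$ for $n\gg0$ with $c\in\mathbb Q$ and $b\in\mathbb Z$. $\blacksquare$

The hypothesis $a_0=g(0)$ was used only for $g\ne0$ and in Lemma 3, and there it matters. Take $f=-1$, $g=2$, $h=1$, but $a_0=3$. The sequence is $3,-1,3,-1,\dots$. We checked that it is not ultimately geometric, and yet only the prime $3$ occurs. So for arbitrary $a_0$ the statement of the conjecture fails; the next theorem shows that its case 4 is the only reason.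

## Arbitrary initial values: the sequences with finitely many primes

For arbitrary $a_0$ it is better not to let zeros count as a source of primes. Let $\mathcal Q_{\mathbf a}\subseteq\mathcal P_{\mathbf a}$ be the set of primes dividing some **nonzero** term. For $0,1,1,1,\dots$ it is empty, while $\mathcal P_{\mathbf a}=\mathbb P$. Since finitely many nonzero terms have finitely many prime divisors, $\mathcal Q_{\mathbf a}$ is finite if and only if for some finite $S$ all $a_n$ with $n\gg0$ are $S$-admissible.

**Theorem 8.** Let $f,g,h\in\mathbb Z[X]$, $a_0\in\mathbb Z$ arbitrary, $a_n=f(n)a_{n-1}+g(n)h(n)^n$ for $n\ge1$. The following are equivalent.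

(i) $\mathcal Q_{\mathbf a}$ is finite.

(ii) There are $c\in\mathbb Z$, $A,B\in\mathbb Q$ with $a_n=c^n(A+B(-1)^n)$ for $n\gg0$.

(iii) One of the following holds:

1. $f=0$ and $gh$ is constant (possibly $0$);
2. $f\ne0$, $gh=0$, and ($f$ is constant, or $a_0=0$, or $f$ has a positive integer root);
3. $h=c\ne0$ is constant, $f\ne0$, $g=\beta(1-f/c)\ne0$ with $\beta\in\mathbb Q^*$, and ($a_0=\beta$ or $f$ has a positive integer root);
4. $h=c\ne0$ and $f=-c$ are constant, and $g$ is a nonzero constant.

**Step 1: (iii) implies (ii).** We solve the recurrence in each case.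

* Case 1: for $n\ge1$, $a_n=g(n)h(n)^n$. If $gh\ne0$, then $g,h$ are constants and $a_n=gh^n$; if $gh=0$, then $a_n=0$.
* Case 2: $g(n)h(n)^n=0$ for $n\ge1$, so $a_n=a_0\prod_{j=1}^nf(j)$. This is $a_0f^n$ if $f$ is constant, and it is $0$ for $n\gg0$ otherwise.
* Case 3: $f(n)a_{n-1}+\beta\big(1-\frac{f(n)}c\big)c^n-\beta c^n=f(n)(a_{n-1}-\beta c^{n-1})$. So $a_n-\beta c^n=f(n)(a_{n-1}-\beta c^{n-1})$, and by iteration
$$a_n-\beta c^n=(a_0-\beta)\prod_{j=1}^nf(j)\qquad(n\ge0).\tag{11}$$
The right side is $0$ for $n\gg0$ under either alternative of case 3.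
* Case 4: $a_n=c^n\big(\tfrac g2+(a_0-\tfrac g2)(-1)^n\big)$. For $n=0$ this is clear, and
$$-c\cdot c^{n-1}\Big(\frac g2+\Big(a_0-\frac g2\Big)(-1)^{n-1}\Big)+gc^n=c^n\Big(\frac g2+\Big(a_0-\frac g2\Big)(-1)^n\Big).$$

**Step 2: (ii) implies (i).** If $c=0$, the terms vanish for $n\gg0$. If $c\neq0$ and a prime $p$ divides a nonzero integer $c^n(A\pm B)$, then $p\mid c$ or $v_p(A\pm B)>0$; this leaves finitely many $p$. Finitely many initial terms add finitely many primes.

**Step 3: (i) implies (iii) if $fgh=0$.** Let $\mathcal Q_{\mathbf a}$ be finite.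

If $f=0$, then $a_n=g(n)h(n)^n$ for $n\ge1$, and a prime dividing a nonzero value $g(n)h(n)$ divides the nonzero term $a_n$. By Lemma 2, $gh$ is constant: case 1.

If $f\ne0$ and $gh=0$, then $a_n=a_0\prod_{j=1}^nf(j)$. If $a_0\ne0$ and $f$ has no positive integer root, then all $a_n\ne0$ and $f(n)\mid a_n$ for $n\ge1$, so $f$ is constant by Lemma 2. This is case 2.

**Step 4: (i) implies (iii) if $fgh\ne0$ and $f$ is non-constant.** By Proposition 6, $h=c\ne0$ is constant. Proposition 7 gives $g=\beta(1-f/c)$ with $\beta\in\mathbb Q^*$, and $a_n=\beta c^n$ for $n\gg0$. Formula (11) holds, so $(a_0-\beta)\prod_{j=1}^nf(j)=0$ for $n\gg0$. Thus $a_0=\beta$ or $f$ has a positive integer root: case 3.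

**Step 5: explicit solution if $fgh\neq0$ and $f=b$ is constant.** Again $h=c\ne0$ is constant by Proposition 6. The aim of this step is to write $a_n=Ab^n+q(n)c^n$. Consider the linear map
$$T(q)(X)=q(X)-\frac bc\,q(X-1)\qquad\text{on }\mathbb Q[X].$$
If $b\ne c$, then $T$ multiplies the leading coefficient by $1-\frac bc\ne0$. So it preserves degrees, and it is a bijection on the polynomials of degree at most $\deg g$. If $b=c$, then $T$ lowers the degree of each non-constant polynomial by exactly one, and its kernel is the constants. By dimension it maps the polynomials of degree at most $\deg g+1$ onto those of degree at most $\deg g$. So there is $q\in\mathbb Q[X]$ with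
$$q(X)-\frac bc\,q(X-1)=g(X),\tag{12}$$
of degree $\deg g$ if $b\neq c$ and $\deg g+1$ if $b=c$. In particular $q\ne0$. By (12), $q(n)c^n=b\cdot q(n-1)c^{n-1}+g(n)c^n$, so $a_n-q(n)c^n$ is multiplied by $b$ at each step. Hence
$$a_n=Ab^n+q(n)c^n\quad(n\ge0),\qquad A=a_0-q(0).$$

We also need Lemma 2 with denominators. Let $G\in\mathbb Q[X]$ be non-constant, $LG\in\mathbb Z[X]$ with an integer $L\ge1$. By Lemma 2 infinitely many primes $p\nmid L$ divide a nonzero value $LG(n)$, $n\geq1$. If $e\ge0$ and $c^{e}G(n)$ is a term of the sequence, it is a nonzero integer with $v_p(c^eG(n))\ge v_p(LG(n))\ge1$. So if $c^{e_n}G(n)$ is a term of $\mathbf a$ for each $n\ge1$, with some exponents $e_n\ge0$, then $\mathcal Q_{\mathbf a}$ is infinite.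

**Step 6: the case $A=0$.** Here $a_n=q(n)c^n$. By the previous paragraph with $G=q$, $q$ is a constant $\beta\neq0$. Then (12) gives $g=\beta(1-b/c)$, and $a_0=q(0)=\beta$: case 3.

**Step 7: the case $A\ne0$ forces $b=\pm c$.** Two exponentials are now in competition, and we apply Theorem 4 against each of them. Let $S\supseteq\mathcal Q_{\mathbf a}$ be finite. For large $n$ with $a_n\ne0$, and $p\in S$, consider
$$\frac{-A\,b^n}{q(n)c^n}-1=-\frac{a_n}{q(n)c^n}\qquad\text{and}\qquad\frac{q(n)c^n}{-A\,b^n}-1=-\frac{a_n}{Ab^n}.$$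
The bases are $-A,b,q(n),c$, with exponents $\pm1,\pm n$, so $B=\max(3,n)$. All heights are $O(1)$ except $\mathrm{ht}(q(n))=O(\log n)$. Theorem 4 bounds both valuations by $O((\log n)^2)$. Since $v_p(q(n))=O(\log n)$,
$$v_p(a_n)\le n\min(v_p(b),v_p(c))+O((\log n)^2)\qquad(p\in S).$$
Let $\delta=\gcd(b,c)>0$, $b=\delta b'$, $c=\delta c'$, so $\gcd(b',c')=1$. Multiplying over $p\in S$, $|a_n|\le\delta^ne^{O((\log n)^2)}$, that is,
$$|Ab'^n+q(n)c'^n|=|a_n|\,\delta^{-n}\le e^{O((\log n)^2)}\tag{13}$$
for all large $n$; if $a_n=0$ this is trivial.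

Suppose that $|b'|\ne|c'|$. If $|b'|>|c'|$, then $|b'|\ge2$, and since $|q(n)|$ is polynomially bounded, the left side of (13) is at least $|b'|^n\big(|A|-|q(n)|\,|c'/b'|^n\big)\ge\frac{|A|}2\,2^n$ for large $n$. If $|c'|>|b'|$, then $|c'|\ge2$, and $|q(n)|\ge\kappa_0>0$ for large $n$ because $q\ne0$ is a polynomial. So the left side is at least $|c'|^n\big(|q(n)|-|A|\,|b'/c'|^n\big)\ge\frac{\kappa_0}2\,2^n$ for large $n$. Both contradict (13). Hence $|b'|=|c'|$. As $b'$ and $c'$ are coprime, both are $\pm1$, i.e. $b=\pm c$.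

**Step 8: the two signs.** If $b=c$, then $a_n=c^n(A+q(n))$, and $q$ is non-constant, of degree $\deg g+1$. By the paragraph after (12), with $G=A+q$, $\mathcal Q_{\mathbf a}$ is infinite, a contradiction. If $b=-c$, then $a_{2m}=c^{2m}(A+q(2m))$, and the same paragraph with $G(X)=A+q(2X)$ shows that $q$ is constant. Then (12) gives $g=2q$, a nonzero constant: case 4. $\blacksquare$

## Exact classification in $\mathcal R$

**Corollary 9.** For $\mathbf a=\mathbf a(f,g,h)$, i.e. $a_0=g(0)$, the set $\mathcal P_{\mathbf a}$ is finite if and only if one of the following holds: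

* (α) $f=0$ and $g,h$ are nonzero constants;
* (β) $h=0$, $f$ is a nonzero constant and $g(0)\ne0$;
* (γ) $h=c\ne0$ is constant, $f$ is non-constant with a root in $\mathbb N$, $g=\beta(1-f/c)$ for some $\beta\in\mathbb Q^*$, and $\prod_{j=0}^nf(j)\ne c^{n+1}$ for every $n\in\mathbb N$ smaller than the least root of $f$ in $\mathbb N$.

Moreover, if $\mathbf a\in\mathcal R$ is not ultimately geometric with rational coefficient and integer ratio, then even $\mathcal Q_{\mathbf a}$ is infinite, except when $f=-h=-c$ and $g$ are nonzero constants. In that case $a_n=\frac g2c^n(1+(-1)^n)$ and $\mathcal P_{\mathbf a}=\mathbb P$ because of zero terms.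

**Proof.** $\mathcal P_{\mathbf a}$ is finite if and only if $\mathcal Q_{\mathbf a}$ is finite and no term is $0$. So we impose $a_0=g(0)$ and non-vanishing on the four cases of Theorem 8(iii).

**Case 1.** $a_0\ne0$ gives $g\neq0$, and $a_1=g(1)h(1)\ne0$ gives $h\ne0$. So $gh$ is a nonzero constant, and we get (α).

**Case 2.** $a_0\ne0$ gives $g\ne0$, so $h=0$. A positive integer root of $f$ would give a zero term. So $f$ is a nonzero constant, and $g(0)=a_0\neq0$: this is (β).

**Case 3.** $a_0=g(0)=\beta(1-f(0)/c)$ equals $\beta$ if and only if $f(0)=0$. So the last condition of case 3 reads "$f$ has a root in $\mathbb N$", and $f$, being nonzero, is then non-constant. Since $a_0-\beta=-\beta f(0)/c$, formula (11) becomes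
$$a_n=\beta c^n-\frac\beta c\prod_{j=0}^nf(j)=\beta c^n\Big(1-\prod_{j=0}^n\frac{f(j)}c\Big)\qquad(n\ge0).$$
This is zero exactly when $\prod_{j=0}^nf(j)=c^{n+1}$, and it is automatically nonzero once $n$ is at least the least root of $f$ in $\mathbb N$. So we get (γ). If $f$ is non-constant, then $g=\beta(1-f/c)\ne0$ automatically.

**Case 4.** $a_0=g$ gives $a_n=\frac g2c^n(1+(-1)^n)$, so $a_1=0$, and the case contributes nothing.

Conversely, (α), (β), (γ) fall under cases 1, 2, 3 and have no zero term; for (α) and (β) the terms are $gh^n$ and $g(0)f^n$.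

For the last part, suppose that $\mathcal Q_{\mathbf a}$ is finite. Then one of the four cases holds. By Step 1 of the proof of Theorem 8, cases 1–3 give ultimately geometric sequences with rational coefficient and integer ratio. So if $\mathbf a$ is not of that kind, we are in case 4, where the formula and the zero terms have just been computed. $\blacksquare$

The examples from the beginning illustrate (γ). For $f=2(X-2)$, $g=3-X$, $h=2$ we have $\beta=1$ and least root $2$. The products are $f(0)=-4\ne2$ and $f(0)f(1)=8\ne4$, so $\mathcal P_{\mathbf a}$ is finite; we found $\{2,3\}$. For $f=1-X$, $g=X$, $h=1$ we have $\beta=1$ and least root $1$, but $f(0)=1=c$: the product condition fails at $n=0$, and indeed $a_0=0$. For the derangement numbers, $f=X$, $g=1$, $h=-1$, none of the four cases of Theorem 8 applies, since $1=\beta(1+X)$ is impossible. So $\mathcal Q_{\mathbf a}$ is infinite: infinitely many primes divide nonzero derangement numbers, and not only the zero term $D_1$.
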